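\title{A nuclear $C^*$-algebra without locally finite nuclear dimension}

\begin{abstract}
We construct a separable, unital, nuclear $C^*$-algebra that does not have locally finite nuclear dimension. It is the algebra of $2\times 2$ matrices over the $C^*$-algebra $\mathcal T(S^2)$ generated by the unilateral shift and by the diagonal operators $\operatorname{diag}(g(x_1),g(x_2),\dots)$, $g\in C(S^2)$, viewed as operator fields over $\prod_{j\ge1}S^2$. Seven explicit elements of it cannot be approximated within $1/100$ by a subalgebra of finite nuclear dimension. The proof sets the existence of unit vectors in Hilbert modules over finite-dimensional spaces against a Chern class obstruction. For a compact metrizable space $M$ we show that $\mathcal T(M)$ has locally finite nuclear dimension if and only if it has finite nuclear dimension, if and only if $\dim M=0$. A cone gives a contractible, AF-embeddable example.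
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
A $C^*$-algebra $A$ is \emph{nuclear} if its identity map is a pointwise norm limit of compositions $A\xrightarrow{\psi}\mathcal F\xrightarrow{\theta}A$ of completely positive contractive maps through finite-dimensional $C^*$-algebras $\mathcal F$. The nuclear dimension of Winter and Zacharias \cite{WZ} measures how well such approximations can be organized. One says that $\dim_{\mathrm{nuc}}A\le n$ if for every finite set $F\subseteq A$ and every $\varepsilon>0$ there are a finite-dimensional $C^*$-algebra $\mathcal F=\mathcal F_0\oplus\dots\oplus\mathcal F_n$, a completely positive contraction $\psi\colon A\to\mathcal F$ and a completely positive map $\theta\colon\mathcal F\to A$ such that $\|\theta\psi(f)-f\|<\varepsilon$ for $f\in F$ and each restriction $\theta|_{\mathcal F_i}$ is contractive and sends orthogonal positive elements to orthogonal elements. If no such $n$ exists, $\dim_{\mathrm{nuc}}A=\infty$. The model is $A=C(Y)$, where $\psi$ evaluates at finitely many points and $\theta$ is given by a partition of unity whose members are painted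 in $n+1$ colors, members of the same color having disjoint supports. Accordingly, $\dim_{\mathrm{nuc}}C(Y)$ is the covering dimension $\dim Y$ for compact metrizable $Y$.

For subsets $F,B$ of a $C^*$-algebra we write $F\subset_\varepsilon B$ if every $f\in F$ satisfies $\|f-b\|<\varepsilon$ for some $b\in B$.

\begin{definition}\label{def:lfnd}
A $C^*$-algebra $A$ has \emph{locally finite nuclear dimension} if for every finite set $F\subseteq A$ and every $\varepsilon>0$ there is a $C^*$-subalgebra $B\subseteq A$ with $\dim_{\mathrm{nuc}}B<\infty$ and $F\subset_\varepsilon B$.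
\end{definition}

No bound on $\dim_{\mathrm{nuc}}B$ is required as $F$ grows and $\varepsilon$ shrinks. An algebra with this property is nuclear: algebras of finite nuclear dimension are nuclear, and if $F\subset_\varepsilon B$ with $B$ nuclear, one takes an approximation $\theta\psi$ for $B$ that moves the chosen approximants by less than $\varepsilon$ and extends $\psi$ to $A$ by Arveson's extension theorem; then $\|\theta\psi(f)-f\|<3\varepsilon$ on $F$. The converse is the subject of this paper. The following question is posed in \cite{Vac}.

\begin{quote}
\emph{Is there a nuclear $C^*$-algebra that does not have locally finite nuclear dimension?}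
\end{quote}

The simplest cases suggest that there is none. If $A$ is unital and commutative and $F=\{f_1,\dots,f_n\}$, then $B=C^*(1,f_1,\dots,f_n)$ contains $F$ and is isomorphic to $C(Y)$ with $Y\subseteq\mathbb C^n$ compact, so $\dim_{\mathrm{nuc}}B\le 2n$. Thus $C([0,1]^{\mathbb N})$ has infinite nuclear dimension but locally finite nuclear dimension. The same holds for $C(X,\mathcal K)$ with $X$ compact and $\mathcal K$ the compact operators: compress the given fields to a $k\times k$ corner, which changes them uniformly little, and apply the argument to the finitely many matrix entries to get $B\cong C(Y)\otimes M_k$. In these examples finitely many elements see only finitely many dimensions. We show that this principle fails as soon as a shift is available to move one finite-dimensional piece of topology through infinitely many coordinates.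

\subsection*{The algebras and the results}
Let $\mathbb N=\{1,2,\dots\}$ and let $(\delta_j)$ be the standard basis of $\ell^2=\ell^2(\mathbb N)$. For a compact space $X$ and a Hilbert space $H$, let $\mathcal M(X,H)$ be the set of bounded functions $a\colon X\to B(H)$ such that $x\mapsto a(x)\xi$ and $x\mapsto a(x)^*\xi$ are norm continuous for all $\xi\in H$. With pointwise operations and the supremum norm this is a $C^*$-algebra. Let $Z$ be a nonempty compact metrizable space and $X=Z^{\mathbb N}$. Let $s$ be the unilateral shift, $s\delta_j=\delta_{j+1}$, regarded as a constant function on $X$, and for $g\in C(Z)$ put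
\[
\Delta(g)(x)=\operatorname{diag}\bigl(g(x_1),g(x_2),\dots\bigr),\qquad x=(x_j)\in X .
\]
The map $g\mapsto\Delta(g)$ is a unital $*$-homomorphism $C(Z)\to\mathcal M(X,\ell^2)$. Define
\[
\mathcal T(Z)=C^*\bigl(s,\ \Delta(g): g\in C(Z)\bigr)\subseteq\mathcal M(X,\ell^2).
\]
This algebra is separable because $C(Z)$ is, and unital because $s^*s=1$. When $Z$ is a point it is the algebra generated by the shift. Let $e_0=1-ss^*$ be the projection onto $\mathbb C\delta_1$. Since $s^n\delta_1=\delta_{n+1}$,
\begin{equation}\label{eq:coord}
e_0\,s^{*n}\Delta(g)s^n\,e_0=g(x_{n+1})\,e_0\qquad(n\ge0),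
\end{equation}
so the shift brings every coordinate of $X$ into the corner cut out by $e_0$.

We view $S^2=\mathbb{CP}^1$ as the space of rank-one projections in $M_2=M_2(\mathbb C)$. Let $L$ be the tautological line bundle, whose fiber over $p$ is $p\,\mathbb C^2$, and let $h=c_1(L)\in H^2(S^2;\mathbb Q)$ be its first Chern class, which is nonzero. Given a continuous map $\varphi\colon Z\to S^2$ with matrix entries $\varphi_{ab}\in C(Z)$, put $A=\mathcal T(Z)\otimes M_2\subseteq\mathcal M(X,\ell^2\otimes\mathbb C^2)$ and, with $e_{ab}$ the matrix units of $M_2$,
\begin{equation}\label{eq:F}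
S=s\otimes1,\qquad E_{ab}=1\otimes e_{ab},\qquad e=e_0\otimes e_{11},\qquad Q=\sum_{a,b=1}^2\Delta(\varphi_{ab})\otimes e_{ab}.
\end{equation}
Under the identification $\ell^2\otimes\mathbb C^2=\bigoplus_j\mathbb C^2$ we have $Q(x)=\bigoplus_j\varphi(x_j)$, a projection of infinite rank, while $e$ is a constant projection of rank one. Let
\[
F=\{S,\,Q,\,e,\,E_{11},\,E_{12},\,E_{21},\,E_{22}\}\subseteq A .
\]

\begin{theorem}\label{thm:main}
Let $Z$ be compact metrizable and let $\varphi\colon Z\to S^2$ be continuous with $\varphi^*h\neq0$ in the \v{C}ech cohomology group $\check H^2(Z;\mathbb Q)$. Then $A=\mathcal T(Z)\otimes M_2$ is separable, unital and nuclear. If $B\subseteq A$ is a $C^*$-subalgebra with $F\subset_{1/100}B$, then $B$ contains a nonzero projection $e'$ such that $e'Be'\cong C(Y)$ is commutative and $\dim Y=\infty$. In particular $\dim_{\mathrm{nuc}}B=\infty$, and $A$ does not have locally finite nuclear dimension. Moreover, no such $B$ has locally finite nuclear dimension.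
\end{theorem}

Taking $Z=S^2$ and $\varphi=\mathrm{id}$ answers the question: $M_2(\mathcal T(S^2))$ is nuclear and does not have locally finite nuclear dimension. In this case $F$ generates $A$, because $\sum_cE_{ca}QE_{bc}=\Delta(\varphi_{ab})\otimes1$ and the entries $\varphi_{ab}$ separate the points of $S^2$. The extra generality in $Z$ yields a complete answer within the family $\mathcal T(M)$.

\begin{theorem}\label{thm:class}
For a nonempty compact metrizable space $M$ the algebra $\mathcal T(M)$ is nuclear, and the following are equivalent:
\begin{enumerate}
\item[(i)] $\dim M=0$;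
\item[(ii)] $\dim_{\mathrm{nuc}}\mathcal T(M)<\infty$;
\item[(iii)] $\mathcal T(M)$ has locally finite nuclear dimension.
\end{enumerate}
\end{theorem}

For example $\mathcal T([0,1])$, which is generated by the shift and the single self-adjoint field $\operatorname{diag}(x_1,x_2,\dots)$ over $[0,1]^{\mathbb N}$, is nuclear without locally finite nuclear dimension. All these algebras contain a proper isometry, but the phenomenon does not depend on infiniteness.

\begin{corollary}\label{cor:cone}
There is a separable nuclear $C^*$-algebra without locally finite nuclear dimension that is contractible and AF-embeddable, hence quasidiagonal and stably finite. In particular neither finite nuclear dimension (even $\dim_{\mathrm{nuc}}=0$) nor locally finite nuclear dimension passes to nuclear subalgebras.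
\end{corollary}

\subsection*{The difficulty and the idea}
Let $Z=S^2$ and $\varphi=\mathrm{id}$. By \eqref{eq:coord},
\[
e\,S^{*n}E_{1a}QE_{b1}S^n\,e=\varphi_{ab}(x_{n+1})\,e ,
\]
so a subalgebra that contains $F$ has a corner isomorphic to $C(X)$, and $X=(S^2)^{\mathbb N}$ is infinite-dimensional. This argument does not survive perturbation. The word that reaches the coordinate $x_{n+1}$ has $2n+5$ letters, so replacing each letter by an $\varepsilon$-approximant gives an error bound that is useless once $n$ exceeds $1/\varepsilon$. We need a property that involves all coordinates at once and is unchanged by a perturbation of fixed size.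

Such a property is the following: the field of subspaces $Q(x)(\ell^2\otimes\mathbb C^2)$, an infinite sum of line bundles over $X$, has no nowhere vanishing continuous section (Proposition~\ref{prop:obstruction}). This is insensitive to moving $Q$ by less than $1$. On the other side stands a general position result: a Hilbert module with infinite-dimensional fibers over a finite-dimensional space does have a nowhere vanishing section (Proposition~\ref{prop:section}). A subalgebra $B$ that approximately contains $F$ has a commutative corner $C(Y)$ and carries such a module, built from a perturbation of $Q$, so $Y$ cannot be finite-dimensional.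

Section~\ref{sec:background} collects the standard facts. Section~\ref{sec:model} carries out the argument for $C(S^2,M_2)$ and proves the obstruction. Sections~\ref{sec:sections} and~\ref{sec:nuclear} prove the existence of sections and the nuclearity of $\mathcal T(Z)$. The three results are proved in Sections~\ref{sec:main}, \ref{sec:class} and~\ref{sec:cone}.

\section{Background}\label{sec:background}

\subsection*{Covering dimension}
A compact Hausdorff space $Y$ has $\dim Y\le d$ if every finite open cover has a finite open refinement in which every point lies in at most $d+1$ sets; $\dim Y=\infty$ if there is no such $d$. The dimension does not increase on passing to closed subsets, $\dim[0,1]^n=n$, and a nonempty compact metrizable space has dimension $0$ if and only if it is totally disconnected, if and only if it has a basis of closed and open sets.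

\subsection*{Nuclearity and nuclear dimension}
Commutative $C^*$-algebras and their tensor products with $\mathcal K$ are nuclear, and nuclearity passes to quotients, extensions, matrix algebras and crossed products by $\mathbb Z$. About nuclear dimension we use only the following facts, of which (N1)--(N4) are from \cite[\S2]{WZ}.
\begin{enumerate}
\item[(N1)] $\dim_{\mathrm{nuc}}$ does not increase on passing to quotients or to hereditary subalgebras, such as corners $pBp$ by projections $p\in B$.
\item[(N2)] $\dim_{\mathrm{nuc}}B=\dim_{\mathrm{nuc}}M_k(B)=\dim_{\mathrm{nuc}}(B\otimes\mathcal K)$.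
\item[(N3)] $\dim_{\mathrm{nuc}}E\le\dim_{\mathrm{nuc}}I+\dim_{\mathrm{nuc}}(E/I)+1$ for an ideal $I$ of $E$.
\item[(N4)] $\dim_{\mathrm{nuc}}C(Y)=\dim Y$ for $Y$ compact metrizable.
\item[(N5)] If $\alpha$ is a homeomorphism of a finite-dimensional compact metrizable space $\Omega$, then $\dim_{\mathrm{nuc}}(C(\Omega)\rtimes_\alpha\mathbb Z)<\infty$ (Hirshberg and Wu \cite{HW}). This is used only in Theorem~\ref{thm:class}.
\end{enumerate}

\subsection*{Close projections}

\begin{lemma}\label{lem:proj}
\begin{enumerate}
\item[(a)] Let $p$ be a projection and $a$ a self-adjoint element of a $C^*$-algebra with $\|a-p\|<\eta\le\frac12$. Then $p'=1_{[1/2,\infty)}(a)$ is a projection in $C^*(a)$ and $\|p'-p\|<2\eta$.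
\item[(b)] Let $p,p'$ be projections on a Hilbert space with $\|p-p'\|<1$. Then $p$ is injective on the range of $p'$, and $p$ and $p'$ have the same rank.
\item[(c)] Let $p,p'$ be projections in a $C^*$-algebra with $\|p-p'\|<1$. There is a unitary $z$ in the unitization with $zp'z^*=p$ and $\|z-1\|\le4\|p-p'\|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\eta_0=\|a-p\|$. If $\lambda\in\mathbb R$ has distance greater than $\eta_0$ from $\{0,1\}$, then $\|(p-\lambda)^{-1}\|\,\|a-p\|<1$, so $a-\lambda$ is invertible. Hence the spectrum of $a$ lies within $\eta_0<\frac12$ of $\{0,1\}$. On it the indicator function is continuous, vanishes near $0$ and differs from the identity function by at most $\eta_0$. So $p'\in C^*(a)$ and $\|p'-p\|\le2\eta_0$.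

(b) If $0\ne\xi=p'\xi$, then $\|p\xi-\xi\|=\|(p-p')\xi\|<\|\xi\|$, so $p\xi\neq0$. Thus $\operatorname{rank}p'\le\operatorname{rank}p$, and the roles can be exchanged.

(c) Let $\eta=\|p-p'\|$ and $v=pp'+(1-p)(1-p')$. Then $1-v=(1-2p)(p'-p)$ has norm $\eta<1$, so $v$ is invertible and $z=v|v|^{-1}$ is unitary. From $vp'=pp'=pv$ we get $v^*vp'=v^*pv=p'v^*v$, so $|v|$ commutes with $p'$ and $zp'=pz$. Finally $\|z-v\|=\|1-|v|\|\le\|1-v^*v\|\le2\eta+\eta^2\le3\eta$, where the first inequality holds because $|1-t|\le|1-t^2|$ for $t\ge0$.
\end{proof}

If $\|b-p\|<\eta$ for some $b$ in a subalgebra $B$, then also $\|\frac12(b+b^*)-p\|<\eta$. So (a) applies whenever $\{p\}\subset_\eta B$ and produces a projection in $B$.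

\subsection*{Hilbert modules}
Let $Y$ be compact Hausdorff. A \emph{Hilbert $C(Y)$-module} is a right $C(Y)$-module $\mathcal E$ with a sesquilinear map $\langle\cdot,\cdot\rangle\colon\mathcal E\times\mathcal E\to C(Y)$, linear in the second variable, such that $\langle\xi,\eta f\rangle=\langle\xi,\eta\rangle f$, $\langle\eta,\xi\rangle=\langle\xi,\eta\rangle^*$, $\langle\xi,\xi\rangle\ge0$ with equality only for $\xi=0$, and such that $\mathcal E$ is complete in the norm $\|\langle\xi,\xi\rangle\|^{1/2}$. For $y\in Y$ the form $\langle\xi,\eta\rangle(y)$ is positive semidefinite. Its null vectors form a subspace by the Cauchy--Schwarz inequality, and the \emph{fiber} at $y$ is the inner product space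
\[
\mathcal E_y=\mathcal E/\{\xi:\langle\xi,\xi\rangle(y)=0\}.
\]
Two examples occur. If $q\in C(Y,M_k)$ is a projection, then $qC(Y,\mathbb C^k)$ is the module of sections of the vector bundle defined by $q$, and evaluation identifies its fiber at $y$ with $q(y)\mathbb C^k$. If $B$ is a $C^*$-algebra and $e',q\in B$ are projections with $e'Be'=C(Y)$, then $Be'$ and $qBe'$ are Hilbert $C(Y)$-modules under multiplication, with $\langle\xi,\eta\rangle=\xi^*\eta\in e'Be'$.

\subsection*{\v{C}ech cohomology and Chern classes}
All cohomology has rational coefficients, which we suppress from now on. The spaces $Z$ in Theorem~\ref{thm:class} need not be polyhedra, so we use \v{C}ech cohomology $\check H^*(W,W')$ of compact pairs $W'\subseteq W$. It agrees with singular cohomology on finite polyhedral pairs, $\check H^0(W)$ is the space of locally constant functions $W\to\mathbb Q$, and there is a natural long exact sequence of the pair with connecting maps $\partial^*\colon\check H^i(W')\to\check H^{i+1}(W,W')$. We also use: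
\begin{enumerate}
\item[(K)] For compact pairs put $(W_1,W_1')\times(W_2,W_2')=(W_1\times W_2,\ W_1\times W_2'\cup W_1'\times W_2)$. The cross product is a natural isomorphism from $\check H^*(W_1,W_1')\otimes\check H^*(W_2,W_2')$ onto the cohomology of the product pair. In particular, cross products of nonzero classes are nonzero. If $W_1'=W_2'=\emptyset$, then $a_1\times a_2=\mathrm{pr}_1^*a_1\cdot\mathrm{pr}_2^*a_2$.
\item[(C)] A complex vector bundle $V$ over a compact space $W$ has Chern classes $c_i(V)\in\check H^{2i}(W)$, natural under pullback, with $c_0=1$, $c_i(V)=0$ for $i>\operatorname{rank}V$, $c_i=0$ for $i>0$ on trivial bundles, and $c_n(V\oplus V')=\sum_{i+j=n}c_i(V)c_j(V')$.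
\end{enumerate}
Statement (K) is the K\"unneth theorem for compactly supported cohomology with field coefficients: $\check H^*(W,W')$ is the compactly supported cohomology of $W\setminus W'$, and the difference for the product pair is $(W_1\setminus W_1')\times(W_2\setminus W_2')$. By (C), a bundle $V$ of rank $n$ with a nowhere vanishing section has $c_n(V)=0$, since it is the sum of a trivial line bundle and a bundle of rank $n-1$.

\section{The model case and the obstruction}\label{sec:model}

\subsection*{One sphere}
For $w\in\mathbb C$ let $p_w$ be the projection onto $\mathbb C(1,w)$, and let $p_\infty$ be the projection onto $\mathbb C(0,1)$. This identifies $\mathbb C\cup\{\infty\}$ with $S^2$. A section of $L$ is a continuous map $k\colon S^2\to\mathbb C^2$ with $k(p)\in p\,\mathbb C^2$, and every section has a zero. Indeed, suppose $k$ has none. On the disk $|w|\le1$ we have $k(p_w)=\alpha(w)(1,w)$, where $\alpha$ is the first coordinate of $k$, and on the disk $1\le|w|\le\infty$ we have $k(p_w)=\beta(w)(w^{-1},1)$, where $\beta$ is the second coordinate. Each of $\alpha,\beta$ is continuous and zero-free on its disk, so both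 have winding number $0$ on the unit circle. But there $\beta(w)=w\alpha(w)$, and this function has winding number $1$.

This fact already forces a lower bound on the dimension of subalgebras that only approximately contain the tautological projection.

\begin{proposition}\label{prop:model}
Let $Q_1\in C(S^2,M_2)$ be given by $Q_1(p)=p$. If a $C^*$-subalgebra $B\subseteq C(S^2,M_2)$ contains the constant functions and a projection $Q'$ with $\|Q'-Q_1\|<1$, then $\dim_{\mathrm{nuc}}B\ge2$.
\end{proposition}

\begin{proof}
The set $B_0=\{f\in C(S^2):fe_{11}\in B\}$ is a unital $C^*$-subalgebra of $C(S^2)$, and $B=B_0\otimes M_2$ because $b=\sum_{a,c}e_{a1}(e_{1a}be_{c1})e_{1c}$. Write $B_0=C(Y)$, with the inclusion induced by a continuous surjection $\pi\colon S^2\to Y$. Then $Q'=q\circ\pi$ for a projection $q\in C(Y,M_2)$, of rank one everywhere by Lemma~\ref{lem:proj}(b). Suppose $\dim Y\le1$. Proposition~\ref{prop:section} below, with $d=r=1$, gives a section $\xi\in qC(Y,\mathbb C^2)$ of norm one at each point. (For a graph $Y$ this is visible directly: choose unit vectors over the vertices and join them along the edges, over which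 the bundle is trivial, using that the circle is connected.) The vector $\xi(\pi(p))$ lies in the range of $Q'(p)$, so $k(p)=p\,\xi(\pi(p))\ne0$ by Lemma~\ref{lem:proj}(b). This is a zero-free section of $L$, which does not exist. Hence $\dim_{\mathrm{nuc}}B=\dim Y\ge2$ by (N2) and (N4).
\end{proof}

We never had to control the map $\pi$. The space $Y$ is large only because it carries a bundle without a section.

\subsection*{Many spheres}
To force higher dimensions we take sums of line bundles over products; the winding number is replaced by the top Chern class.

\begin{proposition}\label{prop:obstruction}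
Let $Z$ be compact metrizable and $\varphi\colon Z\to S^2$ continuous with $\varphi^*h\ne0$.
\begin{enumerate}
\item[(a)] For each $n\ge1$, the bundle $V_n=\bigoplus_{j=1}^n\mathrm{pr}_j^*\varphi^*L$ over $Z^n$ has no nowhere vanishing section.
\item[(b)] Every norm continuous map $k\colon X=Z^{\mathbb N}\to\ell^2\otimes\mathbb C^2$ with $Q(x)k(x)=k(x)$ for all $x$ has a zero.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By (C), $c_n(V_n)=\prod_{j=1}^n\mathrm{pr}_j^*\varphi^*h$. This is the $n$-fold cross product of $\varphi^*h$ with itself, which is nonzero in $\check H^{2n}(Z^n)$ by (K). So $V_n$, which has rank $n$, has no nowhere vanishing section.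

(b) Write $k(x)=(k_j(x))_j$ in $\bigoplus_j\mathbb C^2$; the hypothesis says $k_j(x)\in\varphi(x_j)\mathbb C^2$. Suppose $k$ has no zero. The open sets $U_n=\{x:(k_1(x),\dots,k_n(x))\neq0\}$ increase with $n$ and cover the compact space $X$, so $U_n=X$ for some $n$. Fix $z_0\in Z$. Then $(x_1,\dots,x_n)\mapsto(k_1,\dots,k_n)(x_1,\dots,x_n,z_0,z_0,\dots)$ is a nowhere vanishing section of $V_n$, contrary to (a).
\end{proof}

This is the only place where the hypothesis $\varphi^*h\ne0$ enters the proof of Theorem~\ref{thm:main}. If $\varphi^*L$ had a zero-free section $\sigma$, then $k(x)=\delta_1\otimes\sigma(x_1)$ would violate (b). For $Z=S^2$ no \v{C}ech theory is needed: $c_n(V_n)$ is a generator of the top cohomology of $(S^2)^n$.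

\subsection*{What has to change}
The proof of Proposition~\ref{prop:model} applies verbatim to $Q_n(x)=x_1\oplus\dots\oplus x_n$ in $C((S^2)^n,M_{2n})$, with $d=2n-1$, $r=n$ and Proposition~\ref{prop:obstruction}(a): a subalgebra containing the constants and a projection at distance less than $1$ from $Q_n$ has nuclear dimension at least $2n$. But the number of matrix units needed grows with $n$, and we must reach $n=\infty$ with one finite set. The shift does this, since the operators $s^ie_0s^{*j}$ are all the matrix units of $\ell^2$. A perturbation $S'$ of $S$ does not give uniform approximations of these matrix units. What can be saved are the exact relations $S'^*S'=1$ and $e'S'=0$. They make the elements $S'^ie'$ orthonormal, and only their number matters, not their position. Also, $B$ is no longer a matrix algebra over $C(Y)$, so the bundle $q$ is replaced by the Hilbert module $Q'Be'$, for which no local triviality is available. The existence of sections must therefore be proved for Hilbert modules.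

\section{Unit vectors in Hilbert modules}\label{sec:sections}

The following is a version of a theorem of Dixmier and Douady; we include a proof.

\begin{proposition}\label{prop:section}
Let $Y$ be a compact Hausdorff space with $\dim Y\le d<\infty$, let $r\ge1$ be an integer with $2r>d$, and let $\mathcal E$ be a Hilbert $C(Y)$-module with $\dim\mathcal E_y\ge r$ for all $y\in Y$. Then there is $\xi\in\mathcal E$ with $\langle\xi,\xi\rangle=1$.
\end{proposition}

For a vector bundle of rank $r$ over a simplicial complex one builds a unit section skeleton by skeleton; over a $q$-simplex the bundle is trivial, and a map $S^{q-1}\to S^{2r-1}$ extends to the disk when $q-1\le2r-2$. For a module there is no sphere to map into, since the dimension of the fibers can jump. We replace the sphere by the set of unit vectors on which a fixed quadratic form exceeds a threshold. This set is as highly connected as the sphere, and it tolerates a small change of the form if the threshold is lowered a little. The threshold is lowered once for each dimension.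

\begin{proof}
\emph{Reduction to a matrix function.} For each $y$ choose $r$ elements of $\mathcal E$ that are linearly independent in $\mathcal E_y$. Their Gram matrix is invertible at $y$, hence on a neighborhood of $y$. By compactness finitely many neighborhoods cover $Y$; let $\xi_1,\dots,\xi_N$ be all the elements chosen for them. The Gram matrix $G=(\langle\xi_i,\xi_j\rangle)\in C(Y,M_N)$ is positive and has at each point an invertible $r\times r$ principal submatrix, hence rank at least $r$. Let $\lambda_r(H)$ be the $r$-th largest eigenvalue of a self-adjoint matrix $H$; it depends continuously on $H$. So $\mu=\min_y\lambda_r(G(y))>0$. For $c\in C(Y,\mathbb C^N)$ the element $\xi=\sum_i\xi_ic_i$ has $\langle\xi,\xi\rangle=c^*Gc$. It suffices to find $c$ with $c^*Gc>0$ everywhere, for then $\xi\langle\xi,\xi\rangle^{-1/2}$ is the required element.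

\emph{Passage to a simplicial complex.} Put $\kappa=\mu/(2d+3)$. Cover $Y$ by finitely many open sets on each of which $G$ varies by less than $\kappa$, and refine: we obtain a finite cover $(U_\alpha)$ by nonempty open sets, at most $d+1$ of which contain any given point, with $\|G(y)-G(y')\|<\kappa$ for $y,y'\in U_\alpha$. Let $K$ be its nerve, the simplicial complex whose simplices are the sets of indices $\alpha$ for which the $U_\alpha$ have a common point; $\dim K\le d$. A partition of unity $(\rho_\alpha)$ subordinate to the cover defines a continuous map $\Phi=(\rho_\alpha)\colon Y\to|K|$, and $\Phi(y)$ lies in the simplex $\sigma(y)=\{\alpha:\rho_\alpha(y)>0\}$. Fix $y_\alpha\in U_\alpha$. For each simplex $\sigma$ fix a vertex $\alpha(\sigma)$ of it and put $H_\sigma=G(y_{\alpha(\sigma)})$. If $\tau$ is a face of $\sigma$, then $\alpha(\tau)$ and $\alpha(\sigma)$ are vertices of $\sigma$, so $U_{\alpha(\tau)}\cap U_{\alpha(\sigma)}\ne\emptyset$ and $\|H_\tau-H_\sigma\|<2\kappa$. The thresholds are $\mu_q=\mu-(2q+1)\kappa$ for $0\le q\le d$, so that $\mu_q=\mu_{q-1}-2\kappa$.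

\emph{Claim.} There is a continuous map $v$ from $|K|$ to the unit sphere $\Sigma$ of $\mathbb C^N$ with $v(t)^*H_\sigma v(t)>\mu_q$ whenever $t\in\sigma$ and $\dim\sigma=q$.

At a vertex $\sigma$ let $v$ be a unit eigenvector for the largest eigenvalue of $H_\sigma$, which is at least $\mu>\mu_0$. Suppose $v$ is defined on the $(q-1)$-skeleton, $1\le q\le d$, and let $\sigma$ be a $q$-simplex. Write $H=H_\sigma$. Each $t\in\partial\sigma$ lies in a face $\tau$ of dimension $q-1$, so $v(t)^*Hv(t)>\mu_{q-1}-2\kappa=\mu_q$. Thus $v$ maps $\partial\sigma\cong S^{q-1}$ into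
\[
O=\{w\in\Sigma: w^*(H-\mu_q)w>0\}.
\]
Let $P=1_{(\mu_q,\infty)}(H)$ and $m=\operatorname{rank}P$. Since $\lambda_r(H)\ge\mu>\mu_q$, we have $m\ge r$. The form $H-\mu_q$ is positive definite on $P\mathbb C^N$ and negative semidefinite on $(1-P)\mathbb C^N$, and these subspaces reduce $H$. So the unit sphere $\Sigma_P\cong S^{2m-1}$ of $P\mathbb C^N$ lies in $O$. For $w\in O$ and $\theta\in[0,1]$ put $w_\theta=Pw+(1-\theta)(1-P)w$. Then
\[
w_\theta^*(H-\mu_q)w_\theta=(Pw)^*(H-\mu_q)Pw+(1-\theta)^2\bigl((1-P)w\bigr)^*(H-\mu_q)(1-P)w .
\]
The last term is nonpositive and is multiplied by a factor at most $1$, so the left side is at least $w^*(H-\mu_q)w>0$. Hence $w_\theta\ne0$ and $w_\theta/\|w_\theta\|\in O$, and this homotopy deformation retracts $O$ onto $\Sigma_P$. Since $q-1\le d-1\le2r-2\le2m-2$, every map $S^{q-1}\to S^{2m-1}$ is null-homotopic. So $v|_{\partial\sigma}$ is null-homotopic in $O$ and extends to a map $\sigma\to O$. Distinct $q$-simplices meet only in the $(q-1)$-skeleton, so these extensions define $v$ on the $q$-skeleton. This proves the claim.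

\emph{Conclusion.} Let $c=v\circ\Phi$, let $y\in Y$ and $\sigma=\sigma(y)$. Then $y\in U_{\alpha(\sigma)}$, so $\|G(y)-H_\sigma\|<\kappa$, and $c(y)^*G(y)c(y)>\mu_d-\kappa=\mu-(2d+2)\kappa=\kappa>0$.
\end{proof}

\begin{remark}\label{rem:sharp}
Both hypotheses are needed. For $d=2r$ the sections of $V_r$ over $(S^2)^r$ give a counterexample, by Proposition~\ref{prop:obstruction}(a). For $\dim Y=\infty$ even infinite-dimensional fibers do not suffice: over $X=(S^2)^{\mathbb N}$ the module of norm continuous maps $k\colon X\to\ell^2\otimes\mathbb C^2$ with $Qk=k$ has no unit vector by Proposition~\ref{prop:obstruction}(b), while its elements $Q(\cdot)(\delta_j\otimes w)$, $w\in\mathbb C^2$, provide at each point a nonzero vector in every summand of $\bigoplus_j\mathbb C^2$.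
\end{remark}

\section{The structure of $\mathcal T(Z)$}\label{sec:nuclear}

Modulo compact operators the shift becomes unitary and normalizes a commutative algebra of diagonal fields. This exhibits $\mathcal T(Z)$ as built from two nuclear pieces.

\begin{lemma}\label{lem:structure}
Let $Z$ be nonempty compact metrizable and $X=Z^{\mathbb N}$. Then $I=C(X,\mathcal K(\ell^2))$ is an ideal of $\mathcal T(Z)$, and $\mathcal T(Z)/I$ is a quotient of a crossed product $C(\Omega)\rtimes\mathbb Z$ with $\Omega$ compact metrizable. If $\dim Z=0$, then $\dim\Omega=0$. In particular $\mathcal T(Z)$ is nuclear.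
\end{lemma}

\begin{proof}
The functions $f\in C(X)$ with $fe_0\in\mathcal T(Z)$ form a closed unital $*$-subalgebra of $C(X)$. By \eqref{eq:coord} it contains all functions $x\mapsto g(x_n)$, which separate points, so it is $C(X)$ by the Stone--Weierstrass theorem. Hence $\mathcal T(Z)$ contains the fields $s^i(fe_0)s^{*j}=f\,\delta_{i+1}\langle\delta_{j+1},\cdot\,\rangle$, whose span is dense in $I$. If $a\in\mathcal M(X,\ell^2)$, then $a$ times such a field is $x\mapsto f(x)\,a(x)\delta_{i+1}\langle\delta_{j+1},\cdot\,\rangle$, which is norm continuous because $x\mapsto a(x)\delta_{i+1}$ is. So $aI\subseteq I$, and $Ia=(a^*I)^*\subseteq I$.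

Let $\pi\colon\mathcal T(Z)\to\mathcal T(Z)/I$ be the quotient map and $u=\pi(s)$. Since $1-ss^*\in I$, $u$ is unitary. For $k\ge0$ the elements $u^k\pi(\Delta(g))u^{-k}$ and $u^{-k}\pi(\Delta(g))u^k$ are the images of
\[
s^k\Delta(g)s^{*k}=\operatorname{diag}(0,\dots,0,g(x_1),g(x_2),\dots),\qquad s^{*k}\Delta(g)s^k=\operatorname{diag}(g(x_{k+1}),g(x_{k+2}),\dots),
\]
with $k$ zeros in the first formula. Diagonal fields commute, so the elements $u^k\pi(\Delta(g))u^{-k}$, $k\in\mathbb Z$, $g\in C(Z)$, generate a separable unital commutative $C^*$-algebra $N=C(\Omega)$ with $uNu^*=N$. The inclusion of $N$ and the unitary $u$ form a covariant pair for the automorphism $\operatorname{Ad}u$, and together they generate $\mathcal T(Z)/I$. By the universal property, $N\rtimes\mathbb Z$ surjects onto $\mathcal T(Z)/I$.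

If $\dim Z=0$, then $C(Z)$ is generated by projections, and so is $N$. Then indicator functions of closed and open sets separate the points of $\Omega$, so $\Omega$ is totally disconnected. Finally, $I\cong C(X)\otimes\mathcal K$ and $N\rtimes\mathbb Z$ are nuclear, hence so are $\mathcal T(Z)/I$ and the extension $\mathcal T(Z)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The algebra $A$ is separable and unital, and it is nuclear by Lemma~\ref{lem:structure}. Let $\varepsilon=1/100$ and let $B\subseteq A$ satisfy $F\subset_\varepsilon B$. Let $\omega=\delta_1\otimes\mathbf e_1$, where $\mathbf e_1$ is the first basis vector of $\mathbb C^2$, so that $e$ is the projection onto $\mathbb C\omega$. We first replace $S$, $e$, $Q$ by elements of $B$ that satisfy the relevant relations exactly.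

\medskip\noindent\emph{Step 1: an isometry $S'\in B$.} Choose $b\in B$ with $\|b-S\|<\varepsilon$. Then $b^*b-1=(b-S)^*b+S^*(b-S)$ has norm at most $2\varepsilon+\varepsilon^2<1$, so the spectrum of $b^*b$ is bounded away from $0$. The functions $1$ and $t^{-1/2}$ on the spectrum extend to continuous functions vanishing at $0$, so $1\in B$ and $|b|^{-1}\in B$. Thus $S'=b|b|^{-1}\in B$ is an isometry, and $\|S'-b\|=\|S'(1-|b|)\|=\|1-|b|\|\le\|1-b^*b\|$. Hence $\|S'-S\|\le3\varepsilon+\varepsilon^2=0.0301$. The projections $R=1-SS^*=e_0\otimes1$ and $R'=1-S'S'^*\in B$ satisfy $\|R'-R\|\le2\|S'-S\|\le0.0602$, and $R'S'=0$.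

\medskip\noindent\emph{Step 2: projections $e',Q'\in B$.} We need $e'$ close to $e$ and exactly orthogonal to the range of $S'$, so we compress by $R'$ before applying functional calculus. Choose $a=a^*\in B$ with $\|a-e\|<\varepsilon$. Since $e=ReR$,
\[
\|R'aR'-e\|\le\|R'(a-e)R'\|+\|R'eR'-ReR\|\le\varepsilon+2(0.0602)<0.14 .
\]
By Lemma~\ref{lem:proj}(a) there is a projection $e'\in C^*(R'aR')\subseteq R'BR'$ with $\|e'-e\|<0.28$. As $e'=e'R'$, we have $e'S'=0$. Lemma~\ref{lem:proj}(a) also gives a projection $Q'\in B$ with $\|Q'-Q\|<2\varepsilon$.

\medskip\noindent\emph{Step 3: a commutative corner.} By Lemma~\ref{lem:proj}(b), $e'(x)$ has rank one for every $x\in X$. So $e'\ne0$, and for $a\in A$ the operator $(e'ae')(x)$ is a scalar multiple of $e'(x)$. Therefore $e'Be'$ is commutative. It is separable with unit $e'$, so $e'Be'=C(Y)$ with $Y$ nonempty compact metrizable, and $Be'$ and $Q'Be'$ are Hilbert $C(Y)$-modules.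

\medskip\noindent\emph{Step 4: the fibers of $Be'$ are infinite-dimensional.} Let $\xi_i=S'^ie'\in Be'$ for $i\ge0$. Then $\xi_i^*\xi_i=e'$, the unit of $C(Y)$, and for $j>i$ we have $\xi_i^*\xi_j=e'S'^{\,j-i}e'=0$. So the $\xi_i$ are orthonormal in every fiber.

\medskip\noindent\emph{Step 5: the fibers of $Q'Be'$ are infinite-dimensional.} Cutting by a projection can destroy a module, so we need a finite relation, stable under perturbation, which says that $Q$ is comparable in size to $1$. The matrix units $E_{ab}$ supply it. Since $e_{ba}e_{cd}e_{ab}$ equals $e_{bb}$ if $c=d=a$ and vanishes otherwise, and since a rank-one projection has trace $1$,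
\[
\sum_{a,b}E_{ab}^*QE_{ab}=\sum_{a,b}\Delta(\varphi_{aa})\otimes e_{bb}=\Delta(\varphi_{11}+\varphi_{22})\otimes1=1 .
\]
Choose $m_{ab}\in B$ with $\|m_{ab}-E_{ab}\|<\varepsilon$ and put $T=\sum_{a,b}m_{ab}^*Q'm_{ab}$. With indices dropped,
\[
m^*Q'm-E^*QE=(m-E)^*Q'm+E^*(Q'-Q)m+E^*Q(m-E)
\]
has norm at most $\varepsilon(1+\varepsilon)+2\varepsilon(1+\varepsilon)+\varepsilon<0.041$. There are four summands, so $\|T-1\|<0.17$ and $T\ge\frac12$. For $\xi\in Be'$ this gives, in $C(Y)$,
\begin{equation}\label{eq:dominate}
\xi^*\xi\le2\,\xi^*T\xi=2\sum_{a,b}(Q'm_{ab}\xi)^*(Q'm_{ab}\xi),\qquad (Q'm_{ab}\xi)^*(Q'm_{ab}\xi)\le\|m_{ab}\|^2\,\xi^*\xi .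
\end{equation}
Evaluate at $y\in Y$. By the second inequality, the linear map $\xi\mapsto(Q'm_{ab}\xi)_{a,b}$ induces a map $(Be')_y\to\bigl((Q'Be')_y\bigr)^{\oplus4}$, and by the first it is injective. By Step~4, $(Q'Be')_y$ is infinite-dimensional.

\medskip\noindent\emph{Step 6: $\dim Y=\infty$.} Suppose $\dim Y=d<\infty$. Proposition~\ref{prop:section}, with any $r>d/2$, gives $\zeta\in Q'Be'$ with $\zeta^*\zeta=e'$. We now forget $B$ and view $\zeta$ as an operator field over $X$. The vector $\zeta(x)\omega$ is nonzero, since
\[
\|\zeta(x)\omega\|^2=\langle\omega,e'(x)\omega\rangle\ge\langle\omega,e\,\omega\rangle-\|e'-e\|>0.72 ,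
\]
and it lies in the range of $Q'(x)$ because $Q'\zeta=\zeta$. By Lemma~\ref{lem:proj}(b), $k(x)=Q(x)\zeta(x)\omega\neq0$ for all $x$. The map $k$ is norm continuous because $Q\zeta\in\mathcal M(X,\ell^2\otimes\mathbb C^2)$, and $Qk=k$. This contradicts Proposition~\ref{prop:obstruction}(b).

\medskip\noindent\emph{Step 7: consequences.} By (N1) and (N4), $\dim_{\mathrm{nuc}}B\ge\dim_{\mathrm{nuc}}e'Be'=\dim Y=\infty$. So Definition~\ref{def:lfnd} fails in $A$ for the set $F$ and $\varepsilon=1/100$. Suppose finally that some $B$ with $F\subset_\varepsilon B$ had locally finite nuclear dimension. Choose $b_f\in B$ for $f\in F$ with $\varepsilon_0=\max_f\|f-b_f\|<\varepsilon$, and a subalgebra $B_1\subseteq B$ of finite nuclear dimension with $\{b_f\}\subset_{\varepsilon-\varepsilon_0}B_1$. Then $F\subset_\varepsilon B_1$, which we have just excluded. \qed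

\begin{remark}\label{rem:needed}
The obstruction comes from $S$ and $Q$ together. The set $F\setminus\{S\}$ is contained in $C^*(1,e_0,\Delta(\varphi_{ab}))\otimes M_2$, a matrix algebra over a finitely generated commutative algebra, which has finite nuclear dimension as in the introduction. The set $F\setminus\{Q\}$ is contained in $C^*(s)\otimes M_2=\mathcal T(\mathrm{point})\otimes M_2$, which has finite nuclear dimension by Theorem~\ref{thm:class} and (N2). Likewise the ideal $I\otimes M_2\cong C(X,\mathcal K)$ of $A$ has locally finite nuclear dimension.
\end{remark}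

\section{Proof of Theorem~\ref{thm:class}}\label{sec:class}

Nuclearity is part of Lemma~\ref{lem:structure}, and (ii)$\Rightarrow$(iii) holds with $B=\mathcal T(M)$. For (i)$\Rightarrow$(ii), let $\dim M=0$. Then $M^{\mathbb N}$ is totally disconnected, so the ideal $I\cong C(M^{\mathbb N})\otimes\mathcal K$ has nuclear dimension $0$ by (N2) and (N4). By Lemma~\ref{lem:structure} the quotient $\mathcal T(M)/I$ is a quotient of $C(\Omega)\rtimes\mathbb Z$ with $\dim\Omega=0$, so it has finite nuclear dimension by (N5) and (N1). Now apply (N3).

It remains to show that (iii) fails when $\dim M\ge1$. Theorem~\ref{thm:main} does not apply directly, since $M$ may have no second cohomology, as for $M=[0,1]$. But $[0,1]^3$ contains a sphere, the boundary of a cube. So we group the coordinates of $M^{\mathbb N}$ in blocks of three and restrict to sequences whose blocks lie in a suitable closed set $Z\subseteq M^3$. This will exhibit $\mathcal T(Z)\otimes M_3$ as a quotient of $\mathcal T(M)$. To transport the conclusion back we need three permanence properties.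

\begin{lemma}\label{lem:perm}
Let $A$ have locally finite nuclear dimension. Then so do \textup{(a)} every quotient of $A$, \textup{(b)} every corner $pAp$ by a projection $p\in A$, and \textup{(c)} every matrix algebra $M_k(A)$.
\end{lemma}

\begin{proof}
(a) Lift the given finite set to $A$ and approximate the lifts by $B$. The image of $B$ is a quotient of $B$, of finite nuclear dimension by (N1), and it approximates the given set at least as well.

(b) The difficulty is that $B$ need not contain $p$. Let $F_0\subseteq pAp$ be finite and $0<\eta<\frac12$. Choose $B$ with $\dim_{\mathrm{nuc}}B<\infty$ and $F_0\cup\{p\}\subset_\eta B$. Lemma~\ref{lem:proj} gives a projection $p'\in B$ with $\|p'-p\|<2\eta$ and a unitary $z$ in the unitization of $A$ with $zp'z^*=p$ and $\|z-1\|<8\eta$. The algebra $z(p'Bp')z^*=p(zBz^*)p\subseteq pAp$ is isomorphic to $p'Bp'$, so it has finite nuclear dimension by (N1). If $f\in F_0$ and $\|f-b\|<\eta$ with $b\in B$, then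
\[
\|p\,zbz^*p-f\|\le\|zbz^*-f\|\le\|b-f\|+\|zfz^*-f\|\le\eta+16\eta\|f\| ,
\]
which tends to $0$ with $\eta$.

(c) Approximate all matrix entries within $\varepsilon/k^2$ by $B$ and use $M_k(B)$ and (N2).
\end{proof}

Now let $\dim M\ge1$. Then $M$ is not totally disconnected, so some connected component $C\subseteq M$, a compact connected set, has more than one point. We do not assume that $C$ contains an arc; instead we map it onto one. Fix $c_0\in C$ and a metric on $M$, and let $\gamma\colon C\to[0,1]$ be the distance to $c_0$ divided by its maximum. The image is connected and contains $0$ and $1$, so $\gamma$ is surjective. Connectedness of $C$ is a cohomological statement about $\gamma$.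

\begin{lemma}\label{lem:interval}
Let $0\le a<b\le1$, $P=\gamma^{-1}[a,b]$ and $\dot P=\gamma^{-1}\{a,b\}$. The generator $\iota=\partial^*(1_{\{b\}})$ of $H^1([a,b],\{a,b\})\cong\mathbb Q$ has nonzero image $\gamma^*\iota\in\check H^1(P,\dot P)$.
\end{lemma}

\begin{proof}
By naturality $\gamma^*\iota=\partial^*(1_{\gamma^{-1}(b)})$. If this vanishes, then by exactness of $\check H^0(P)\to\check H^0(\dot P)\to\check H^1(P,\dot P)$ there is a locally constant function on $P$ equal to $1$ on $\gamma^{-1}(b)$ and to $0$ on $\gamma^{-1}(a)$. Let $P_1$ be the set where it equals $1$ and $P_0=P\setminus P_1$; both are closed. The closed sets $C_0=\gamma^{-1}[0,a]\cup P_0$ and $C_1=\gamma^{-1}[b,1]\cup P_1$ cover $C$ and are nonempty because $\gamma$ is surjective. They are disjoint: $\gamma^{-1}[0,a]$ meets $P$ only in $\gamma^{-1}(a)\subseteq P_0$, and $\gamma^{-1}[b,1]$ meets $P$ only in $\gamma^{-1}(b)\subseteq P_1$. This contradicts the connectedness of $C$.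
\end{proof}

\subsection*{The space $Z$}
Let $D=[\frac23,1]\times[0,\frac13]\times[0,\frac13]$ and $\Gamma=\gamma\times\gamma\times\gamma\colon C^3\to[0,1]^3$. Put $Z=\Gamma^{-1}(\partial D)\subseteq M^3$, fix a homeomorphism $\partial D\cong S^2$, and let $\varphi\colon Z\to\partial D\cong S^2$ be the restriction of $\Gamma$. (For $M=C=[0,1]$ and $\gamma=\mathrm{id}$, the space $Z$ is the sphere $\partial D$ itself.) We claim that $\varphi^*h\ne0$.

A point of $D$ lies in $\partial D$ exactly when one of its coordinates is an endpoint of the corresponding interval. So $(D,\partial D)$ is the product of three pairs $([a_i,b_i],\{a_i,b_i\})$, and $(\Gamma^{-1}(D),Z)$ is the product of the three pairs $(P_i,\dot P_i)$ of Lemma~\ref{lem:interval}. By (K), $H^3(D,\partial D)\cong\mathbb Q$ is generated by $\iota_1\times\iota_2\times\iota_3$, and its image $\gamma^*\iota_1\times\gamma^*\iota_2\times\gamma^*\iota_3$ is nonzero. Hence $\Gamma^*\colon H^3(D,\partial D)\to\check H^3(\Gamma^{-1}(D),Z)$ is injective. Since $H^2(D)=0$, the map $\partial^*\colon H^2(\partial D)\to H^3(D,\partial D)$ is injective as well. By naturality $\partial^*(\varphi^*h)=\Gamma^*(\partial^*h)\neq0$,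 which proves the claim. By Theorem~\ref{thm:main}, $\mathcal T(Z)\otimes M_2$ does not have locally finite nuclear dimension.

\subsection*{$\mathcal T(Z)\otimes M_3$ is a quotient of $\mathcal T(M)$}
Let $X'\subseteq M^{\mathbb N}$ be the closed set of all $x$ with $z_{k+1}=(x_{3k+1},x_{3k+2},x_{3k+3})\in Z$ for all $k\ge0$; the map $x\mapsto(z_k)$ identifies $X'$ with $Z^{\mathbb N}$. Restriction of fields to $X'$ is a $*$-homomorphism of $\mathcal T(M)$ onto $T'=C^*(s,\ \Delta(g)|_{X'}:g\in C(M))$. Identify $\ell^2$ with $\ell^2\otimes\mathbb C^3$ by $\delta_{3k+i}\mapsto\delta_{k+1}\otimes\mathbf e_i$, where $\mathbf e_1,\mathbf e_2,\mathbf e_3$ is the standard basis. Denote the shift of the original space by $\tilde s$, and let $s$ and $\Delta_Z$ be the shift and the diagonal map defining $\mathcal T(Z)$. Following the cycle $\delta_{3k+1}\mapsto\delta_{3k+2}\mapsto\delta_{3k+3}\mapsto\delta_{3(k+1)+1}$ and reading off diagonal entries, we find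
\begin{equation}\label{eq:blocks}
\tilde s=1\otimes e_{21}+1\otimes e_{32}+s\otimes e_{13},\qquad \Delta(g)|_{X'}=\sum_{i=1}^3\Delta_Z(g\circ\mathrm{pr}_i|_Z)\otimes e_{ii}.
\end{equation}
So $T'\subseteq\mathcal T(Z)\otimes M_3$.

For the reverse inclusion, $T'$ must recognize positions modulo $3$, and this is why the first side of $D$ was chosen disjoint from the other two. The sets $\gamma^{-1}[\frac23,1]$ and $\gamma^{-1}[0,\frac13]$ are disjoint and closed in $M$; choose $\chi\in C(M)$ equal to $1$ on the first and $0$ on the second. On $Z$ we have $\chi\circ\mathrm{pr}_1=1$ and $\chi\circ\mathrm{pr}_2=\chi\circ\mathrm{pr}_3=0$, so $\Delta(\chi)|_{X'}=1\otimes e_{11}$. By \eqref{eq:blocks}, $\tilde s^{\,i-1}(1\otimes e_{11})=1\otimes e_{i1}$ for $i=1,2,3$, and therefore $1\otimes e_{ij}=(1\otimes e_{i1})(1\otimes e_{j1})^*\in T'$. The set $T''=\{a\in\mathcal M(X',\ell^2):a\otimes e_{11}\in T'\}$ is a $C^*$-algebra with $T''\otimes M_3\subseteq T'$. It contains $s$, since $(1\otimes e_{11})\tilde s(1\otimes e_{31})=s\otimes e_{11}$, and it contains $\Delta_Z(g\circ\mathrm{pr}_i|_Z)$, since this element tensored with $e_{11}$ is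 $(1\otimes e_{1i})\Delta(g)|_{X'}(1\otimes e_{i1})$. The functions $g\circ\mathrm{pr}_i|_Z$ separate the points of $Z\subseteq M^3$ and include the constants, so they generate $C(Z)$. As $\Delta_Z$ is a $*$-homomorphism, $T''\supseteq\mathcal T(Z)$, and $T'=\mathcal T(Z)\otimes M_3$.

\subsection*{Conclusion}
If $\mathcal T(M)$ had locally finite nuclear dimension, then by Lemma~\ref{lem:perm} so would its quotient $\mathcal T(Z)\otimes M_3$, then the corner $\mathcal T(Z)\otimes e_{11}\cong\mathcal T(Z)$, and then $\mathcal T(Z)\otimes M_2$. We have seen that the last algebra does not. This proves (iii)$\Rightarrow$(i). \qed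

\section{A contractible, AF-embeddable example}\label{sec:cone}

Recall the terms in Corollary~\ref{cor:cone}. A $C^*$-algebra is \emph{contractible} if its identity map is homotopic to $0$ through $*$-homomorphisms. An \emph{AF algebra} is the closure of an increasing sequence of finite-dimensional $C^*$-subalgebras, and an algebra is \emph{AF-embeddable} if it is isomorphic to a subalgebra of one. A separable algebra is \emph{quasidiagonal} if it has a sequence of completely positive contractions into matrix algebras that is asymptotically multiplicative and asymptotically isometric, and it is \emph{stably finite} if every isometry in a matrix algebra over its unitization is unitary. AF algebras have both properties, and both pass to subalgebras. An AF algebra has nuclear dimension $0$: for a large finite-dimensional subalgebra $\mathcal F$, let $\theta$ be the inclusion and let $\psi$ be a completely positive contractive extension of the identity map of $\mathcal F$.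

\begin{proof}[Proof of Corollary~\ref{cor:cone}]
Let $A$ be as in Theorem~\ref{thm:main} and let $CA=C_0((0,1])\otimes A$ be its cone, the algebra of continuous functions $f\colon[0,1]\to A$ with $f(0)=0$. It is separable, and it is nuclear as a tensor product of nuclear algebras. The $*$-homomorphisms $f\mapsto f(t\,\cdot)$, $t\in[0,1]$, connect $0$ to the identity. Evaluation at $1$ maps $CA$ onto $A$, so $CA$ does not have locally finite nuclear dimension by Lemma~\ref{lem:perm}(a). By a theorem of Ozawa \cite{Oz}, the cone over a separable exact $C^*$-algebra is AF-embeddable, and nuclear algebras are exact. So $CA$ is a nuclear subalgebra of an AF algebra. The latter has nuclear dimension $0$, hence locally finite nuclear dimension, while $CA$ has neither finite nor locally finite nuclear dimension.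
\end{proof}

\begin{thebibliography}{9}

\bibitem{HW} Hirshberg and Wu, Adv. Math. 304 (2017).

\bibitem{Oz} Ozawa, \emph{Homotopy invariance of AF-embeddability}, GAFA 13 (2003).

\bibitem{Vac} Andrea Vaccaro, \emph{Stable rank one, tracial local homogeneity and uniform property $\Gamma$}, arXiv:2604.24682 (2026).

\bibitem{WZ} Winter and Zacharias, \emph{The nuclear dimension of $C^*$-algebras}, Adv. Math. 224 (2010).

\end{thebibliography}
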